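\title{Codimension-two cycles over finite fields that become algebraically trivial only after base change}

\begin{abstract}
Over every finite field $\mathbb{F}$ we construct smooth projective geometrically connected varieties $X$ carrying a codimension-two cycle class that is not algebraically equivalent to zero over $\mathbb{F}$ but becomes rationally equivalent to zero over a finite extension of $\mathbb{F}$. The variety is a free quotient of a complete intersection by a twisted action of an elementary abelian $\ell$-group, and the class is a product of two first Chern classes. It is detected by an obstruction, built from Steenrod operations, in the third \'etale cohomology group of $X_{\overline{\mathbb{F}}}$.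
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Two cycles are algebraically equivalent if one can be moved into the other in a family with connected base. Over a field that is not algebraically closed this can be read in two ways: the family may be required to be defined over the ground field, or only over its algebraic closure. We show that for cycles of codimension two over a finite field the two readings differ.

Throughout, $\mathbb{F}$ is a finite field with $q$ elements and characteristic $p$, $k=\overline{\mathbb{F}}$ is an algebraic closure, $G=\mathrm{Gal}(k/\mathbb{F})\cong\widehat{\mathbb{Z}}$, and $\varphi\in G$ is the topological generator $x\mapsto x^q$. For an $\mathbb{F}$-scheme $S$ we put $S_k=S\times_{\mathbb{F}}k$. Let $X$ be a smooth projective geometrically connected variety over $\mathbb{F}$, and let $CH^i(X)$ be its Chow group of cycles of codimension $i$ modulo rational equivalence.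

A \emph{family} of cycles on $X$ is a pair $(T,W)$, where $T$ is a smooth connected separated $\mathbb{F}$-scheme of finite type and $W\in CH^i(T\times X)$. A closed point $t\in T$ with residue field $\mathbb{F}(t)$ gives a regular closed embedding $i_t\colon X_{\mathbb{F}(t)}\to T\times X$. Its composite with the projection $p_X\colon T\times X\to X$ is finite \'etale, and we set
\[
W_*(t)=(p_Xi_t)_*\,i_t^*W\in CH^i(X).
\]
We extend $W_*$ linearly to zero-cycles $w=\sum n_t\,t$ on $T$, and we write $\deg w=\sum n_t[\mathbb{F}(t):\mathbb{F}]$. In the usual definition \cite[10.3]{Fulton}, the group $CH^i(X)_{\mathrm{alg}}$ of classes \emph{algebraically equivalent to zero over $\mathbb{F}$} is generated by the differences $W_*(t_1)-W_*(t_2)$ with $t_1,t_2\in T(\mathbb{F})$. The same definition over $k$ gives $CH^i(X_k)_{\mathrm{alg}}$, and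
\[
CH^i(X)_{\overline{\mathbb{F}}\text{-alg}}=\ker\bigl(CH^i(X)\to CH^i(X_k)/CH^i(X_k)_{\mathrm{alg}}\bigr)
\]
is the group of classes that become algebraically trivial over $k$. It contains $CH^i(X)_{\mathrm{alg}}$. The following question comes from the paper of Scavia and Suzuki \cite{SS}.
\begin{quote}
\emph{Is there a smooth projective geometrically connected variety $X$ over a finite field $\mathbb{F}$ with $CH^2(X)_{\mathrm{alg}}\neq CH^2(X)_{\overline{\mathbb{F}}\text{-alg}}$?}
\end{quote}

One can also define algebraic equivalence over $\mathbb{F}$ with zero-cycles of degree $0$ on the base, for instance on a curve, in place of differences of rational points. To make the answer independent of this choice we work with a group that contains $CH^i(X)_{\mathrm{alg}}$ under each of these definitions.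

\begin{definition}\label{def:A}
$A^i(X)\subseteq CH^i(X)$ is the subgroup generated by the classes $W_*(w)$, where $(T,W)$ is a family and $w$ is a zero-cycle on $T$ with $\deg w=0$.
\end{definition}

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] If $(T,W)$ is a family and $\deg w=0$, then $w_k$ has degree $0$ on every connected component of $T_k$.
\item[(b)] $CH^i(X)_{\mathrm{alg}}\subseteq A^i(X)\subseteq CH^i(X)_{\overline{\mathbb{F}}\text{-alg}}$.
\item[(c)] Let $\mathbb{F}'/\mathbb{F}$ be a finite extension and $z\in CH^i(X)$. If $z_{\mathbb{F}'}\in A^i(X_{\mathbb{F}'})$, then $[\mathbb{F}':\mathbb{F}]\,z\in A^i(X)$.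
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $T$ is connected, $G$ permutes the components of $T_k$ transitively. The cycle $w_k$ is $G$-invariant, so it has the same degree on each component, and these degrees add up to $\deg w=0$.

(b) The first inclusion holds because $\deg(t_1-t_2)=0$. By (a), $w_k$ is a sum of differences of $k$-points lying on the same component of $T_k$, and $W_*(w)_k=(W_k)_*(w_k)$; this gives the second.

(c) Let $g\colon X_{\mathbb{F}'}\to X$ be the projection. A family $(T,W)$ on $X_{\mathbb{F}'}$ is also a family on $X$, because $T$ is smooth over $\mathbb{F}$ and $T\times_{\mathbb{F}'}X_{\mathbb{F}'}=T\times_{\mathbb{F}}X$. Its member at $t$ as a family on $X$ is $g_*$ of its member as a family on $X_{\mathbb{F}'}$, and degrees over $\mathbb{F}$ are $[\mathbb{F}':\mathbb{F}]$ times degrees over $\mathbb{F}'$. So $g_*A^i(X_{\mathbb{F}'})\subseteq A^i(X)$, and $g_*g^*z=[\mathbb{F}':\mathbb{F}]\,z$.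
\end{proof}

\subsection{What one would guess}

The quotient $CH^i(X)_{\overline{\mathbb{F}}\text{-alg}}/A^i(X)$ is a torsion group. Indeed, the finitely many families, points and rational equivalences that make $z_k$ algebraically trivial are defined over some finite extension $\mathbb{F}'$, and Lemma~\ref{lem:A}(c) applies. In the two extreme codimensions the quotient vanishes.

\emph{Zero-cycles.} Let $i=\dim X$. A class in $CH^i(X)_{\overline{\mathbb{F}}\text{-alg}}$ is represented by a zero-cycle $w$ of degree $0$, and $w=W_*(w)$ for $T=X$ and $W$ the diagonal. In particular $A^2(X)=CH^2(X)_{\overline{\mathbb{F}}\text{-alg}}$ when $X$ is a surface.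

\emph{Divisors.} Let $N$ be a line bundle on $X$ with $N_k$ algebraically trivial. By the Lang--Weil estimate, $X$ has a point over the extension $\mathbb{F}'$ of degree $e$ for all large $e$. For such $\mathbb{F}'$, the reduced identity component $T$ of the Picard scheme of $X_{\mathbb{F}'}$ carries a Poincar\'e bundle, and $N_{\mathbb{F}'}$ is the difference of its members at $[N]$ and at $0$. Hence $e\,c_1(N)\in A^1(X)$ by Lemma~\ref{lem:A}(c), for two consecutive values of $e$, and so $c_1(N)\in A^1(X)$.

These cases suggest that over a finite field algebraic triviality always descends. Both arguments, however, rest on one universal family that is available over extensions of coprime degrees. The definitions supply no such family in intermediate codimension, and in codimension two the guess is wrong.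

\subsection{The result}

\begin{theorem}\label{thm:main}
Let $\mathbb{F}$ be any finite field, of characteristic $p$. Let $\ell\neq p$ be a prime, let $K/\mathbb{F}$ be the extension of degree $\ell$, and let $r\geq 1$ and $d\geq 2\ell+2$ be integers. There exist a smooth projective geometrically connected variety $X$ over $\mathbb{F}$ of dimension $d$ and a homomorphism
\[
(\mathbb{Z}/\ell)^r\longrightarrow\ker\bigl(CH^2(X)\to CH^2(X_K)\bigr)
\]
whose composite with $CH^2(X)\to CH^2(X)/A^2(X)$ is injective. Hence $(\mathbb{Z}/\ell)^r$ injects into $CH^2(X)_{\overline{\mathbb{F}}\text{-alg}}/CH^2(X)_{\mathrm{alg}}$, and in particular $CH^2(X)_{\mathrm{alg}}\neq CH^2(X)_{\overline{\mathbb{F}}\text{-alg}}$.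
\end{theorem}

So the answer to the question is yes, over every finite field. Taking $\ell=2$ if $p\neq2$ and $\ell=3$ if $p=2$, we get examples in every dimension $d\geq 6$, respectively $d\geq 8$. We do not claim that these bounds are optimal.

Section~\ref{sec:idea} explains the method in the case $\ell=2$, $r=1$. Sections~\ref{sec:tools} and~\ref{sec:obstruction} set up an obstruction to membership in $A^2(X)$ that is valid for every $X$. Sections~\ref{sec:construction}--\ref{sec:proof} construct the varieties and evaluate the obstruction on them. Section~\ref{sec:complements} treats base change and higher codimension.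

\section{The idea, for $\ell=2$ and $r=1$}\label{sec:idea}

\subsection{Where the invariant lives}

For \'etale cohomology, $\operatorname{Spec}\mathbb{F}$ behaves like a circle and $X$ like a fibration over it with fiber $X_k$ and monodromy $\varphi$. The analogue of the Wang sequence is an exact sequence
\[
0\to H^3(X_k,\mathbb{Z}_\ell(2))_G\xrightarrow{\ \partial\ }H^4(X,\mathbb{Z}_\ell(2))\to H^4(X_k,\mathbb{Z}_\ell(2)).
\]
A cycle that dies over $k$ has class $\partial(\alpha)$ for some $\alpha$. The same turns out to be true of a cycle $W_*(w)\in A^2(X)$, so the problem is to say which $\alpha$ arise from families. The class of $w$ on $T$ is $\partial(b)$ for a class $b$ that is Poincar\'e dual to $H^1(T_k)$, and $\alpha$ is obtained by pairing $b$ with the component of the class of $W_k$ in $H^1(T_k)\otimes H^3(X_k)$. Suppose that $Q$ is a cohomology operation modulo $\ell$ that is a derivation, kills the classes of codimension-two cycles, and has degree at least $2$. Reading off one K\"unneth component of the equation $Q(W_k)=0$ then shows that $Q$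 kills the reduction of $\alpha$. For $\ell=2$ the operation $Q_1=Sq^2Sq^1+Sq^1Sq^2$ has these properties. We therefore want a cycle $z$ with class $\partial(\alpha)$ and $Q_1(\alpha\bmod 2)\neq0$.

\subsection{A twisted action}

Let $p$ be odd, let $\delta\in\mathbb{F}$ be a non-square, and let $K=\mathbb{F}(\sqrt{\delta})$. Take $P=\mathbb{P}^{15}_{\mathbb{F}}$ with coordinates $u_{j,\mu},v_{j,\mu}$, where $j\in\{0,1\}$ and $1\leq\mu\leq4$. Define $\mathbb{F}$-linear maps on linear forms by
\[
\sigma_a\colon u_{j,\mu}\mapsto\delta v_{j,\mu},\quad v_{j,\mu}\mapsto u_{j,\mu};\qquad \sigma_b\colon u_{j,\mu}\mapsto(-1)^ju_{j,\mu},\quad v_{j,\mu}\mapsto(-1)^jv_{j,\mu}.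
\]
They commute, $\sigma_b^2=1$, and $\sigma_a^2=\delta$. So they generate an action of $\Gamma=\{\pm1\}^2$ on $P$, defined over $\mathbb{F}$. The forms $u_{j,\mu}\pm\sqrt{\delta}\,v_{j,\mu}$ are common eigenvectors, with $\sigma_a$-eigenvalue $\pm\sqrt{\delta}$, and each of $\sigma_a$, $\sigma_b$, $\sigma_a\sigma_b$ fixes two copies of $\mathbb{P}^7$ in $P_k$. Nine suitable hypersurface sections of $P/\Gamma$ miss the images of these and cut out a smooth sixfold $X=Y/\Gamma$, where $Y\subset P$ is a complete intersection on which $\Gamma$ acts freely.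

To descend $\mathcal{O}_Y(1)$ to the quotient one lifts the action of $\Gamma$ to linear forms, that is, one rescales $\sigma_a$ to an involution $c\sigma_a$ with $c^2\delta=1$. This is impossible over $\mathbb{F}$. Over $K$ there are two conjugate solutions $c=\pm\delta^{-1/2}$, which give line bundles $M$ and $\varphi M=M+L_a$, where $L_a$ is the $2$-torsion bundle defined by the sign character of $\sigma_a$. On quadratic forms $\delta^{-1}\sigma_a$ is an involution defined over $\mathbb{F}$, so there is a line bundle $L$ on $X$ with $L_K=2M$. Let $L_b$ be the $2$-torsion bundle on $X$ defined by the sign character of $\sigma_b$, and put $z=c_1(L)\cdot c_1(L_b)$. Over $K$,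
\[
z_K=2c_1(M)\cdot c_1(L_b)=c_1(M)\cdot c_1(2L_b)=0 .
\]
Over $\mathbb{F}$ the factor $2$ cannot be moved, because $M$ is not defined there.

\subsection{The computation}

Since $L$ becomes divisible by $2$ over $k$, we have $c_1(L)\bmod2=\partial(x)$ with $x\in H^1(X_k,\mathbb{F}_2)$. Let $y\in H^1(X_k,\mathbb{F}_2)$ be the class of $L_b$. The relation $\varphi M=M+L_a$ forces $x\notin\{0,y\}$ (Lemma~\ref{lem:x}), so $x,y$ is a basis of $H^1(X_k,\mathbb{F}_2)=H^1(\Gamma,\mathbb{F}_2)$. The class of $z$ is $\pm\partial(\alpha)$, where $\alpha$ is the integral Bockstein of $xy$ (Lemma~\ref{lem:class}). The ring $H^*(\Gamma,\mathbb{F}_2)=\mathbb{F}_2[x,y]$ injects into $H^*(X_k,\mathbb{F}_2)$ in degrees $\leq\dim X$ (Lemma~\ref{lem:inj}), and the total square is multiplicative with $Sq(\xi)=\xi+\xi^2$ in degree $1$. The reduction of $\alpha$ is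
\[
\omega=Sq^1(xy)=x^2y+xy^2=xy(x+y),
\]
and $Sq(\omega)=\omega\,(1+x)(1+y)(1+x+y)$. Hence $Sq^1\omega=0$,
\[
Sq^2\omega=\omega\,(x^2+xy+y^2)=x^4y+xy^4,\qquad Q_1\omega=Sq^1Sq^2\omega=x^4y^2+x^2y^4\neq0 .
\]
The last class has degree $6$, which is why $X$ has dimension $6$.

\section{Cohomological tools}\label{sec:tools}

Fix a prime $\ell\neq p$. All cohomology is \'etale, and all schemes are separated and of finite type over $\mathbb{F}$ or $k$. The symbol $\pm$ denotes a sign that depends only on cohomological degrees.

\subsection{Standard facts}\label{ssec:facts}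

\emph{Limits.} We put $H^i(S,\mathbb{Z}_\ell(j))=\varprojlim_\nu H^i(S,\mathbb{Z}/\ell^\nu(j))$, and likewise for $H^i_c$. The groups with finite coefficients are finite: over $k$ by the finiteness theorems, and over $\mathbb{F}$ then by \eqref{eq:les} below. Since $\varprojlim$ is exact on inverse systems of finite groups, exact sequences that are compatible in $\nu$ pass to the limit.

\emph{Bocksteins.} The sequences
\begin{equation}\label{eq:coef}
0\to\mathbb{Z}/\ell^\nu(j)\xrightarrow{\ \ell\ }\mathbb{Z}/\ell^{\nu+1}(j)\to\mathbb{Z}/\ell(j)\to0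
\end{equation}
give in the limit a long exact sequence
\[
H^i(S,\mathbb{Z}_\ell(j))\xrightarrow{\ \rho\ }H^i(S,\mu_\ell^{\otimes j})\xrightarrow{\mathrm{Bock}}H^{i+1}(S,\mathbb{Z}_\ell(j))\xrightarrow{\ \ell\ }H^{i+1}(S,\mathbb{Z}_\ell(j)),
\]
where $\rho$ is reduction modulo $\ell$. So the kernel of $\mathrm{Bock}$ is the image of $\rho$, and its image is the $\ell$-torsion. The map $\beta=\rho\circ\mathrm{Bock}$ is the mod $\ell$ Bockstein, and $\beta\rho=0$, $\beta^2=0$.

\emph{Cup products.} Let $\Lambda=\mathbb{Z}/\ell^N$. A class $e\in H^m(S,\Lambda(j))$ is a morphism $\Lambda\to\Lambda(j)[m]$ in the derived category of sheaves of $\Lambda$-modules, and cup product with $e$, on $H^*(S,E)$ or on $H_c^*(S,E)$, is induced by $\mathrm{id}_E\otimes e\colon E\to E(j)[m]$. This morphism is natural in $E$. Applying the naturality to \eqref{eq:coef}, with $N=\nu+1$, gives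
\begin{equation}\label{eq:bocklinear}
\mathrm{Bock}(\rho(e)\cup y)=\pm\, e\cup\mathrm{Bock}(y)\qquad\text{for }e\in H^m(S,\mathbb{Z}_\ell(j)).
\end{equation}

\emph{Kummer theory.} The connecting maps of $0\to\mu_{\ell^\nu}\to\mathbb{G}_m\xrightarrow{\ell^\nu}\mathbb{G}_m\to0$ define $c_1\colon\mathrm{Pic}(S)\to H^2(S,\mathbb{Z}_\ell(1))$. The map $\rho c_1$ induces an injection $\mathrm{Pic}(S)/\ell\hookrightarrow H^2(S,\mu_\ell)$, and $H^1(S,\mu_\ell)\to\mathrm{Pic}(S)[\ell]$ is surjective with kernel $\mathcal{O}(S)^*/\ell$. The kernel vanishes if $S$ is reduced, connected and proper over $k$, since then $\mathcal{O}(S)^*=k^*$ is divisible. For $j=1$ the sequence \eqref{eq:coef} reads $0\to\mu_{\ell^\nu}\to\mu_{\ell^{\nu+1}}\xrightarrow{\ell^\nu}\mu_\ell\to0$, and the inclusions map it to the Kummer sequence. Therefore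
\begin{equation}\label{eq:kummer}
c_1(N)=\mathrm{Bock}(y)\qquad\text{if }y\in H^1(S,\mu_\ell)\text{ maps to }N\in\mathrm{Pic}(S)[\ell].
\end{equation}

\emph{Traces and Gysin maps.} A smooth morphism $g\colon S'\to S$ of relative dimension $\tau$ has a trace $Rg_!\Lambda(\tau)[2\tau]\to\Lambda$, compatible with base change and composition. It induces $g_*\colon H_c^{m+2\tau}(S',\Lambda(j+\tau))\to H^m_c(S,\Lambda(j))$. A closed embedding $i\colon Z\to S$ of codimension $c$ of smooth schemes has a Gysin map $i_*\colon H_c^m(Z,\Lambda(j))\to H_c^{m+2c}(S,\Lambda(j+c))$, which commutes with pullback along smooth proper morphisms to $S$. Both satisfy the projection formula, and $g_*i_*=(gi)_*$ when $g$ and $gi$ are smooth. If $S$ is smooth and connected of dimension $\tau$ over $k$, then $H_c^m(S,\Lambda)=0$ for $m>2\tau$, the trace $\mathrm{Tr}\colon H_c^{2\tau}(S,\Lambda(\tau))\to\Lambda$ is an isomorphism sending the Gysin class of a point to $1$, and $H_c^m(S,\Lambda(\tau))$ is dual to $H^{2\tau-m}(S,\Lambda)$.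

\emph{Cycle classes.} For $S$ smooth, $\mathrm{cl}\colon CH^i(S)\to H^{2i}(S,\mathbb{Z}_\ell(i))$ is multiplicative, agrees with $c_1$ on divisors, and commutes with pullback along morphisms of smooth schemes and with pushforward along finite \'etale morphisms.

\subsection{The boundary map $\partial$}\label{ssec:partial}

We need the sequence of Section~\ref{sec:idea} together with its compatibility with Bocksteins, products and traces. To get all of these at once, we realize $\partial$ as the connecting map of one short exact sequence of sheaves pulled back from $\operatorname{Spec}\mathbb{F}$.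

Let $\Lambda=\mathbb{Z}/\ell^N$ and let $I$ be the direct image of $\Lambda$ along $\operatorname{Spec}k\to\operatorname{Spec}\mathbb{F}$. Its stalk is the module of locally constant functions $G\to\Lambda$. The automorphism $\varphi$ of $\operatorname{Spec}k$ over $\operatorname{Spec}\mathbb{F}$ induces an automorphism $\varphi$ of $I$, which on the stalk is translation by a generator of $G=\widehat{\mathbb{Z}}$. The sequence
\begin{equation}\label{eq:I}
0\to\Lambda\to I\xrightarrow{\ \varphi-1\ }I\to0
\end{equation}
is exact. A locally constant function invariant under a topological generator is constant. For surjectivity, let $g$ factor through $\mathbb{Z}/m$, and solve $f(x+1)-f(x)=g(x)$ on $\mathbb{Z}$. Then $f(x+m)-f(x)=g(0)+\dots+g(m-1)$ is independent of $x$, so $f(x+m\ell^N)=f(x)$, and $f$ factors through $\mathbb{Z}/m\ell^N$. This is the point where we use that $G$ is procyclic and that the coefficients are torsion.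

Let $S$ be an $\mathbb{F}$-scheme and denote the pullback of $I$ to $S$ again by $I$. It is the filtered colimit of the sheaves $f_{m*}\Lambda$, where $f_m\colon S_{\mathbb{F}_{q^m}}\to S$ is finite \'etale. These are locally free, so $I$ is flat, and tensoring \eqref{eq:I} with a bounded complex $E$ of sheaves of $\Lambda$-modules gives a triangle
\[
E\to E\otimes I\xrightarrow{\ \varphi-1\ }E\otimes I\xrightarrow{\ \partial_E\ }E[1]
\]
that is functorial for morphisms of $E$ in the derived category. If $E$ is a sheaf killed by $\ell^\nu$, then $E\otimes I=E\otimes_{\mathbb{Z}/\ell^\nu}I/\ell^\nu$, so $\partial_E$ does not depend on the level $N\geq\nu$. We have $E\otimes f_{m*}\Lambda=f_{m*}f_m^*E$, and cohomology commutes with filtered colimits, so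
\[
H^i(S,E\otimes I)=\varinjlim_m H^i(S_{\mathbb{F}_{q^m}},E)=H^i(S_k,E),
\]
naturally in $E$, and $\varphi$ becomes the Galois action (of $\varphi$ or $\varphi^{-1}$, depending on conventions; nothing below depends on this). The same holds for $H_c$, since $j_!(E\otimes I)=j_!E\otimes I$ for a compactification $j$. We obtain long exact sequences
\begin{equation}\label{eq:les}
H^i(S_k)\xrightarrow{\varphi-1}H^i(S_k)\xrightarrow{\ \partial\ }H^{i+1}(S)\to H^{i+1}(S_k)\xrightarrow{\varphi-1}H^{i+1}(S_k)
\end{equation}
for $H$ and for $H_c$, with coefficients $\mathbb{Z}/\ell^\nu(j)$ and, in the limit, $\mathbb{Z}_\ell(j)$. We use two consequences: a class that dies on $S_k$ lies in the image of $\partial$, and $\partial$ is injective on $H^i(S_k)$ if $G$ acts trivially on this group.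

\begin{lemma}\label{lem:compat}
Up to signs, $\partial$ commutes with
\begin{enumerate}
\item[(a)] $\rho$ and $\mathrm{Bock}$;
\item[(b)] cup products with classes defined over $\mathbb{F}$: $\partial(v\cup e_k)=\pm\partial(v)\cup e$ for $v\in H^*(S_k)$ or $H_c^*(S_k)$ and $e\in H^*(S)$;
\item[(c)] pullbacks $g^*$, on $H$ for any $g$ and on $H_c$ for proper $g$;
\item[(d)] traces $g_*$ for smooth $g$.
\end{enumerate}
\end{lemma}

\begin{proof}
By functoriality of the triangle, a morphism $\theta\colon E\to E'[m]$ on $S$ satisfies $\partial\circ\theta_k=\pm\theta\circ\partial$ on $H$ and on $H_c$. For (a) take for $\theta$ the reduction maps and the connecting morphisms of \eqref{eq:coef}; for (b) take $\theta=\mathrm{id}_E\otimes e$. Part (c) for $H$ holds because $g^*$ carries the triangle for $E$ to the triangle for $g^*E$. For the rest, let $g\colon S'\to S$ and let $E'$ be a sheaf on $S'$. The projection formula $Rg_!(E'\otimes I)=Rg_!E'\otimes I$ is natural in the second factor, so under $H_c^*(S',E')=H^*_c(S,Rg_!E')$ the map $\partial$ on $S'$ is the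 one induced by $\partial_{Rg_!E'}$. Now take for $\theta$ the unit $E\to Rg_*g^*E=Rg_!g^*E$ if $g$ is proper, and the trace if $g$ is smooth; both are compatible with base change to $k$.
\end{proof}

\section{The obstruction}\label{sec:obstruction}

Over $k$ we fix an isomorphism $\mathbb{Z}_\ell(1)\cong\mathbb{Z}_\ell$ and use it to drop twists whenever the action of $G$ plays no role. Another choice rescales classes by units, which does not affect the vanishing statements below.

\subsection{The operation $Q_1$}

For a $k$-scheme $S$, the ring $H^*(S,\mathbb{F}_\ell)$ carries natural Steenrod operations. By Verdier's theorem it is the filtered colimit, over \'etale hypercoverings $U_\bullet\to S$ up to homotopy, of the cohomology rings of the simplicial sets $\pi_0(U_\bullet)$, compatibly with Bocksteins and pullbacks; the topological operations and their identities pass to the colimit. See also \cite{Epstein}. We need only $\beta$ and the additive operation $P^1$ of degree $2\ell-2$, where for $\ell=2$ we have $\beta=Sq^1$ and write $P^1=Sq^2$. With $|u|$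 the degree of $u$, and $\epsilon=1$ for $\ell=2$ and $\epsilon=0$ otherwise, the rules are
\begin{gather*}
\beta(uv)=\beta u\cdot v+(-1)^{|u|}u\cdot\beta v,\qquad P^1(uv)=P^1u\cdot v+u\cdot P^1v+\epsilon\,\beta u\cdot\beta v,\\
P^1u=0\ \text{ if }|u|\leq1,\qquad P^1u=u^\ell\ \text{ if }|u|=2 .
\end{gather*}
The derivation $\beta$ kills classes of cycles, but it kills the reduction of every $\mathbb{Z}_\ell$-class, so it cannot separate classes in $H^3(X_k,\mathbb{Z}_\ell)$. The operation $P^1$ does not kill classes of cycles. Their commutator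
\[
Q_1=P^1\beta-\beta P^1,
\]
of degree $2\ell-1$, has the properties we want.

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] $Q_1(uv)=Q_1u\cdot v+(-1)^{|u|}u\cdot Q_1v$.
\item[(b)] If $|x|=1$, then $Q_1x=(\beta x)^\ell$.
\item[(c)] If $|u|=2$ and $\beta u=0$, then $Q_1u=0$. This applies to $u=\beta x$ with $|x|=1$, and to $u=\rho c_1(N)$ for a line bundle $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $s=(-1)^{|u|}=(-1)^{|P^1u|}$. Then
\begin{align*}
P^1\beta(uv)&=P^1\beta u\cdot v+\beta u\cdot P^1v+s\,P^1u\cdot\beta v+s\,u\cdot P^1\beta v,\\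
\beta P^1(uv)&=\beta P^1u\cdot v+s\,P^1u\cdot\beta v+\beta u\cdot P^1v+s\,u\cdot\beta P^1v,
\end{align*}
where the terms with $\epsilon$ have dropped out because each contains a factor $\beta^2u$ or $\beta^2v$. Subtract. (b) $P^1x=0$ and $P^1\beta x=(\beta x)^\ell$. (c) $Q_1u=-\beta(u^\ell)=-\ell u^{\ell-1}\beta u=0$.
\end{proof}

To pass from divisors to codimension two we express cycles through Chern classes.

\begin{lemma}\label{lem:cycles}
Let $S$ be a smooth $k$-scheme and $V\in CH^2(S)$. Then $Q_1\rho\,\mathrm{cl}(V)=0$.
\end{lemma}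

\begin{proof}
We may assume that $S$ is connected and that $V$ is an integral closed subscheme of codimension $2$. On the regular separated noetherian scheme $S$ every coherent sheaf is a quotient of a locally free sheaf of finite rank \cite[II.2.2.7.1]{SGA6}. So $\mathcal{O}_V$ has a finite resolution by vector bundles $\mathcal{E}_0,\dots,\mathcal{E}_m$, and $c_2(\mathcal{O}_V)\in CH^2(S)$, the part of codimension $2$ of $\prod_ic(\mathcal{E}_i)^{(-1)^i}$, is defined. We claim that $c_2(\mathcal{O}_V)=-[V]$. The singular locus of $V$ has codimension $\geq3$ in $S$, so removing it does not change $CH^2(S)$, and we may assume that $V$ is smooth. Then the claim is Riemann--Roch without denominators \cite[\S15.3]{Fulton}.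

Thus $[V]$ is an integral polynomial in the Chern classes of the $\mathcal{E}_i$. Let $g\colon S'\to S$ be a tower of projective bundles on which every $\mathcal{E}_i$ has a filtration with line bundle quotients. Then $g^*[V]$ is an integral polynomial in first Chern classes of line bundles, so $g^*Q_1\rho\,\mathrm{cl}(V)=Q_1\rho\,\mathrm{cl}(g^*[V])=0$ by Lemma~\ref{lem:Q}(a),(c). The map $g^*$ is injective on $H^*(-,\mathbb{F}_\ell)$ by the projective bundle formula.
\end{proof}

\subsection{Classes of algebraically trivial cycles}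

For $X$ smooth projective over $\mathbb{F}$ let
\[
\mathcal{K}(X)=\{\gamma\in H^3(X_k,\mathbb{Z}_\ell(2)):Q_1\rho(\gamma)=0\},
\]
a subgroup because $Q_1$ is additive.

\begin{proposition}\label{prop:obstruction}
Let $X$ be smooth, projective and geometrically connected over $\mathbb{F}$. Then $\mathrm{cl}(A^2(X))\subseteq\partial(\mathcal{K}(X))$ in $H^4(X,\mathbb{Z}_\ell(2))$.
\end{proposition}

\begin{proof}
Let $(T,W)$ be a family, $w$ a zero-cycle of degree $0$ on $T$, $\tau=\dim T$, and $\xi=\mathrm{cl}(W)\in H^4(T\times X,\mathbb{Z}_\ell(2))$. Since $T$ need not be proper, we use compact supports. The projection $p_T$ is proper, so $p_T^*$ acts on $H_c$; the projection $p_X$ is smooth, so it has a trace $p_{X*}$ from $H_c^{m+2\tau}(T\times X)$ to $H^m_c(X)=H^m(X)$.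

\emph{Step 1: $\mathrm{cl}(W_*(w))=\pm\partial(\gamma)$ for an explicit $\gamma$.} For a closed point $t$ let $\mathrm{cl}_c(t)\in H_c^{2\tau}(T,\mathbb{Z}_\ell(\tau))$ be the Gysin image of $1$. Then $p_T^*\mathrm{cl}_c(t)=i_{t*}1$, and
\[
p_{X*}\bigl(p_T^*\mathrm{cl}_c(t)\cup\xi\bigr)=p_{X*}i_{t*}i_t^*\xi=(p_Xi_t)_*\,i_t^*\xi=\mathrm{cl}(W_*(t)).
\]
By linearity the formula holds with $w$ in place of $t$. The image of $\mathrm{cl}_c(w)$ in $H_c^{2\tau}(T_k,\mathbb{Z}_\ell(\tau))=\bigoplus_{\pi_0(T_k)}\mathbb{Z}_\ell$ is the vector of degrees of $w_k$ on the components of $T_k$. It vanishes by Lemma~\ref{lem:A}(a); this is the only use of the hypothesis $\deg w=0$. By \eqref{eq:les}, $\mathrm{cl}_c(w)=\partial(b)$ with $b\in H_c^{2\tau-1}(T_k,\mathbb{Z}_\ell(\tau))$, and Lemma~\ref{lem:compat}(b)--(d) gives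
\[
\mathrm{cl}(W_*(w))=\pm\partial(\gamma),\qquad\gamma=p_{X*}(p_T^*b\cup\xi_k)\in H^3(X_k,\mathbb{Z}_\ell(2)).
\]

\emph{Step 2: only one K\"unneth component of $\xi_k$ contributes to $\rho(\gamma)$.} As $X_k$ is proper, $H^*(T_k\times X_k,\mathbb{F}_\ell)=H^*(T_k,\mathbb{F}_\ell)\otimes H^*(X_k,\mathbb{F}_\ell)$ via $e\otimes a\mapsto p_T^*e\cup p_X^*a$. Write the component of $\rho(\xi_k)$ in $H^1(T_k)\otimes H^3(X_k)$ as $\sum_\kappa e_\kappa\otimes a_\kappa$ with the $e_\kappa$ linearly independent. For $e\otimes a\in H^i(T_k)\otimes H^{4-i}(X_k)$ the projection formula gives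
\[
p_{X*}\bigl(p_T^*\rho(b)\cup p_T^*e\cup p_X^*a\bigr)=p_{X*}p_T^*(\rho(b)\cup e)\cup a,
\]
with $\rho(b)\cup e\in H_c^{2\tau-1+i}(T_k)$ and $p_{X*}p_T^*(\rho(b)\cup e)\in H^{i-1}(X_k)$. For $i=0$ the second group is zero. For $i\geq2$ the first group is zero. For $i=1$ the factor is the scalar $\mathrm{Tr}(\rho(b)\cup e)$, by base change for traces. Hence $\rho(\gamma)$ is an $\mathbb{F}_\ell$-linear combination of the $a_\kappa$.

\emph{Step 3: $Q_1a_\kappa=0$ for all $\kappa$.} By Lemma~\ref{lem:cycles} on $T_k\times X_k$ we have $Q_1\rho(\xi_k)=0$. For $e\otimes a\in H^i(T_k)\otimes H^{4-i}(X_k)$, Lemma~\ref{lem:Q}(a) gives $Q_1(e\otimes a)=Q_1e\otimes a+(-1)^ie\otimes Q_1a$. The first term has degree $i+2\ell-1\geq3$ in the $T$-direction, and the second has degree $i$. So the component of $Q_1\rho(\xi_k)$ in $H^1(T_k)\otimes H^{2\ell+2}(X_k)$ is $-\sum_\kappa e_\kappa\otimes Q_1a_\kappa$. It vanishes, and the $e_\kappa$ are linearly independent.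

Steps 2 and 3 give $Q_1\rho(\gamma)=0$, that is, $\gamma\in\mathcal{K}(X)$.
\end{proof}

\begin{corollary}\label{cor:criterion}
Suppose that $G$ acts trivially on $H^3(X_k,\mathbb{Z}_\ell(2))$. If $z\in CH^2(X)$ has class $\mathrm{cl}(z)=\pm\partial(\alpha)$ with $Q_1\rho(\alpha)\neq0$, then $z\notin A^2(X)$.
\end{corollary}

\begin{proof}
If $z\in A^2(X)$, then $\partial(\alpha)=\partial(\gamma)$ with $\gamma\in\mathcal{K}(X)$. By \eqref{eq:les}, $\partial$ is injective, so $\alpha=\gamma\in\mathcal{K}(X)$, a contradiction.
\end{proof}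

\begin{remark}
The analogous obstruction for divisors is empty, as it must be by Section~\ref{sec:intro}: for $\gamma\in H^1(X_k,\mathbb{Z}_\ell(1))$ we have $Q_1\rho(\gamma)=(\beta\rho(\gamma))^\ell=0$.
\end{remark}

\section{Construction of the varieties and the cycles}\label{sec:construction}

To apply Corollary~\ref{cor:criterion} we want a variety whose low-degree cohomology contains that of an elementary abelian $\ell$-group, where $Q_1$ is easy to compute, with trivial Galois action. Free quotients of complete intersections do this. We also want a line bundle that is divisible by $\ell$ over $K$ but not over $\mathbb{F}$; this comes from twisting the $\mathbb{F}$-structure. Fix $\ell,r,d,K$ as in Theorem~\ref{thm:main}.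

\subsection{A twisted action on projective space}

Let $\Gamma=\mu_\ell(k)^{r+1}$ and $\Gamma^\vee=\mathrm{Hom}(\Gamma,\mu_\ell(k))=(\mathbb{Z}/\ell)^{r+1}$, written additively: $\chi=(i,\mathbf{j})$ sends $(\zeta,\boldsymbol{\eta})$ to $\zeta^i\eta_1^{j_1}\cdots\eta_r^{j_r}$. Put $a=(1,\mathbf{0})$. Choose $s$ with $(\ell-1)\ell^rs\geq d+1$, and put
\[
n+1=\ell^{r+1}s,\qquad c=n-d\geq\ell^{r+1}s-(\ell-1)\ell^rs=\ell^rs .
\]
Let $A=k[t_{\chi,\mu}]$ be the polynomial ring in the $n+1$ variables $t_{\chi,\mu}$, with $\chi\in\Gamma^\vee$ and $1\leq\mu\leq s$. Let $g\in\Gamma$ act $k$-linearly on $A$ by $t_{\chi,\mu}\mapsto\chi(g)t_{\chi,\mu}$, and let $A_{m,\chi}$ be the space of forms of degree $m$ on which $\Gamma$ acts through $\chi$. This is a grading of $A$ by $\mathbb{Z}\times\Gamma^\vee$.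

Let $\Phi$ be the $\varphi$-semilinear ring automorphism of $A$ with $\Phi(t_{\chi,\mu})=t_{\chi+a,\mu}$. Each of the $m$ variables in a monomial of degree $m$ is shifted by $a$, so
\begin{equation}\label{eq:shift}
\Phi(A_{m,\chi})=A_{m,\chi+ma}.
\end{equation}
Since $\Phi^\ell$ fixes all variables, $\varphi\mapsto\Phi$ extends to a continuous semilinear action of $G$ on $A$. By Galois descent, every $\Phi$-stable $k$-subspace $V\subseteq A$ satisfies $V=V^\Phi\otimes_{\mathbb{F}}k$, and every $\Phi^\ell$-stable one satisfies $V=V^{\Phi^\ell}\otimes_Kk$. In particular $A^\Phi$ is the symmetric algebra of the $\mathbb{F}$-vector space $A_1^\Phi$, and $P=\operatorname{Proj}A^\Phi\cong\mathbb{P}^n_{\mathbb{F}}$. For $\ell=2$, $r=1$, $s=4$ this is the situation of Section~\ref{sec:idea}, with $t_{(i,j),\mu}=u_{j,\mu}+(-1)^i\sqrt{\delta}\,v_{j,\mu}$.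

The ring $B=\bigoplus_eA_{\ell e,0}$ of $\Gamma$-invariants in $\bigoplus_eA_{\ell e}$ is $\Phi$-stable by \eqref{eq:shift}. So $Q=\operatorname{Proj}B^\Phi$ is a projective variety over $\mathbb{F}$ with $Q_k=P_k/\Gamma$, and the quotient map descends to a finite morphism $\pi\colon P\to Q$.

For $1\neq g\in\Gamma$, the fixed locus of $g$ in $P_k$ is the union over $\omega\in\mu_\ell(k)$ of the linear subspaces $\{t_{\chi,\mu}=0\text{ whenever }\chi(g)\neq\omega\}$. The homomorphism $\chi\mapsto\chi(g)$ is onto $\mu_\ell(k)$, so its fibers have $\ell^r$ elements and each subspace has dimension $\ell^rs-1$. The subspaces are $\Gamma$-stable, and $\Phi$ permutes them, replacing $\omega$ by $\omega\,a(g)$. Their union over all $g\neq1$ therefore descends to a closed subset $\mathcal{W}\subset P$. Put $\mathcal{W}_Q=\pi(\mathcal{W})$, of dimension $\ell^rs-1$, and $U=Q\setminus\mathcal{W}_Q$. The group $\Gamma$ acts freely on $P_k\setminus\mathcal{W}_k=\pi^{-1}(U_k)$, so this scheme is an \'etale $\Gamma$-torsor over $U_k$, and $U$ is smooth of dimension $n$.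

\subsection{Hypersurface sections}

We must cut $Q$ down to a smooth subvariety inside $U$, over the finite field $\mathbb{F}$ itself. Poonen's Bertini theorem with Taylor conditions \cite[Thm.~1.2]{Poonen} gives the following: if $U'\subseteq\mathbb{P}^N_{\mathbb{F}}$ is a smooth quasi-projective subscheme of dimension $m$ and $Z\subset\mathbb{P}^N_{\mathbb{F}}$ is a finite reduced subscheme disjoint from $U'$, then the forms $f$ that vanish at no point of $Z$ and for which $U'\cap\{f=0\}$ is smooth of dimension $m-1$ have positive density.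

Embed $Q\subset\mathbb{P}^N_{\mathbb{F}}$ and choose hypersurfaces $H_1,\dots,H_c$ successively. At step $i$ take $U'=U\cap H_1\cap\dots\cap H_{i-1}$, and let $Z$ consist of one closed point on each irreducible component of $\mathcal{W}_Q\cap H_1\cap\dots\cap H_{i-1}$. Then $U\cap H_1\cap\dots\cap H_i$ is smooth of dimension $n-i$, and $H_i$ contains none of these components, so $\dim(\mathcal{W}_Q\cap H_1\cap\dots\cap H_i)\leq\ell^rs-1-i$. As $c\geq\ell^rs$, the last intersection is empty, and
\[
X=Q\cap H_1\cap\dots\cap H_c\subset U .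
\]
The scheme $X$ is non-empty, because $c\leq\dim Q$, and it is smooth and projective of dimension $d$. Let $Y=\pi^{-1}(X)\subset P$. Then $Y_k\to X_k$ is an \'etale $\Gamma$-torsor, and $Y$ is smooth. Since $\pi$ is finite, $\pi^*\mathcal{O}_Q(1)$ is ample on $P\cong\mathbb{P}^n$, so $Y$ is the intersection of $c$ hypersurfaces of positive degree in $P$.

\begin{lemma}\label{lem:lefschetz}
The restriction $H^i(P_k,\mathbb{Z}/\ell^\nu)\to H^i(Y_k,\mathbb{Z}/\ell^\nu)$ is bijective for $i<d$. So for $i<d$ the group $H^i(Y_k,\mathbb{Z}/\ell^\nu)$ is zero if $i$ is odd and free of rank one on $h^{i/2}$ if $i$ is even, where $h$ is the hyperplane class, and $\Gamma$ acts trivially on it. In particular $Y_k$ and $X_k$ are connected.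
\end{lemma}

\begin{proof}
The complement $V=P_k\setminus Y_k$ is covered by the complements of the $c$ hypersurfaces. These and their intersections are affine of dimension $n$, so their cohomology vanishes above degree $n$ by Artin's vanishing theorem. Induction with the Mayer--Vietoris sequence gives $H^j(V,\mathbb{Z}/\ell^\nu)=0$ for $j>n+c-1$. By Poincar\'e duality $H_c^i(V,\mathbb{Z}/\ell^\nu)=0$ for $2n-i>n+c-1$, that is, for $i\leq d$. Now use the exact sequence $H^i_c(V)\to H^i(P_k)\to H^i(Y_k)\to H^{i+1}_c(V)$. The group $\Gamma$ fixes $h$ because it acts by projective linear maps.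
\end{proof}

\subsection{Line bundles}

For $(m,\chi)\in\mathbb{Z}\times\Gamma^\vee$ let $\mathcal{O}(m,\chi)$ be the restriction to $X_k$ of the sheaf on $Q_k$ attached to the graded $B$-module $N(m,\chi)=\bigoplus_eA_{\ell e+m,\chi}$. It is the $\chi$-isotypic part of $\pi_*\mathcal{O}_{Y_k}(m)$. Recall descent along the torsor $\pi\colon Y_k\to X_k$: the functor $\pi^*$ is an equivalence, compatible with tensor products, from line bundles on $X_k$ to $\Gamma$-equivariant line bundles on $Y_k$, with inverse $\mathcal{N}\mapsto(\pi_*\mathcal{N})^\Gamma$. The sheaf $\mathcal{O}(m,\chi)$ corresponds to $\mathcal{O}_{Y_k}(m)$ with the action twisted by $-\chi$. Hence it is a line bundle with pullback $\mathcal{O}_{Y_k}(m)$, and multiplication in $A$ gives isomorphisms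
\begin{equation}\label{eq:mult}
\mathcal{O}(m,\chi)\otimes\mathcal{O}(m',\chi')\cong\mathcal{O}(m+m',\chi+\chi').
\end{equation}
All modules $N(m,\chi)$ are $\Phi^\ell$-stable, and by \eqref{eq:shift} they are $\Phi$-stable when $\ell\mid m$. Multiplication commutes with $\Phi$. So the bundles $\mathcal{O}(m,\chi)$ and the isomorphisms \eqref{eq:mult} descend to $X_K$, and to $X$ when $\ell$ divides the degrees. We obtain compatible homomorphisms
\[
\ell\mathbb{Z}\times\Gamma^\vee\to\mathrm{Pic}(X),\qquad\mathbb{Z}\times\Gamma^\vee\to\mathrm{Pic}(X_K),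
\]
and we name the classes
\[
L=\mathcal{O}(\ell,0),\quad L_\chi=\mathcal{O}(0,\chi)\ \text{ in }\mathrm{Pic}(X),\qquad M=\mathcal{O}(1,0)\ \text{ in }\mathrm{Pic}(X_K).
\]
Writing Picard groups additively, $\ell L_\chi=0$ in $\mathrm{Pic}(X)$ and $L_K=\ell M$ in $\mathrm{Pic}(X_K)$. Finally, $\Phi$ maps $N(1,0)$ semilinearly onto $N(1,a)$, so in $\mathrm{Pic}(X_k)$
\begin{equation}\label{eq:frobM}
\varphi M=\mathcal{O}(1,a)=M+L_a .
\end{equation}

\begin{lemma}\label{lem:torsion}
Let $\Gamma'\subseteq\Gamma$ be a subgroup and $f\colon Y_k/\Gamma'\to X_k$ the intermediate cover. Then $H^1(Y_k/\Gamma',\mu_\ell)=\mathrm{Pic}(Y_k/\Gamma')[\ell]=\{f^*L_\chi:\chi\in\Gamma^\vee\}$, and $f^*L_\chi=0$ if and only if $\chi|_{\Gamma'}$ is trivial. In particular $\Gamma^\vee\cong\mathrm{Pic}(X_k)[\ell]=H^1(X_k,\mu_\ell)$ via $\chi\mapsto L_\chi$, and $G$ acts trivially on $H^1(X_k,\mu_\ell)$.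
\end{lemma}

\begin{proof}
The schemes $Y_k$ and $Y_k/\Gamma'$ are smooth, projective and connected, so Kummer theory gives the first equality and $\mathrm{Pic}(Y_k)[\ell]=H^1(Y_k,\mu_\ell)=0$. An $\ell$-torsion bundle on $Y_k/\Gamma'$ therefore corresponds to a $\Gamma'$-equivariant structure on the trivial bundle of $Y_k$. A generator of the trivial bundle is unique up to $\mathcal{O}(Y_k)^*=k^*$, so $\Gamma'$ multiplies it by a character. The character determines the bundle, it is trivial exactly when the bundle is, and it has values in $\mu_\ell(k)$ because $\Gamma'$ is killed by $\ell$. The bundle $f^*L_\chi$ has character $\mp\chi|_{\Gamma'}$, and every character of $\Gamma'$ extends to the $\mathbb{F}_\ell$-vector space $\Gamma$. The last claim holds because the $L_\chi$ come from $\mathrm{Pic}(X)$.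
\end{proof}

\subsection{The cycles}\label{ssec:cycles}

For $\mathbf{c}\in(\mathbb{Z}/\ell)^r$ put $L_{\mathbf{c}}=L_{(0,\mathbf{c})}$ and
\[
z_{\mathbf{c}}=c_1(L)\cdot c_1(L_{\mathbf{c}})\in CH^2(X).
\]
The map $\mathbf{c}\mapsto z_{\mathbf{c}}$ is a homomorphism, and its image dies over $K$:
\begin{equation}\label{eq:zK}
(z_{\mathbf{c}})_K=\ell\,c_1(M)\cdot c_1(L_{\mathbf{c}})=c_1(M)\cdot c_1(\ell L_{\mathbf{c}})=0 .
\end{equation}
Without the shift by $a$ in the definition of $\Phi$, the bundle $M$ would be defined over $\mathbb{F}$ and the same computation would give $z_{\mathbf{c}}=0$.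

\section{Cohomology of $X_k$}\label{sec:cohomology}

For $\Lambda=\mathbb{Z}/\ell^\nu$, the torsor $Y_k\to X_k$ has a multiplicative Hochschild--Serre spectral sequence
\[
E_2^{i,j}=H^i(\Gamma,H^j(Y_k,\Lambda))\Rightarrow H^{i+j}(X_k,\Lambda),
\]
natural in $\Lambda$. One edge map is the pullback to $Y_k$. The other, $H^*(\Gamma,\Lambda)\to H^*(X_k,\Lambda)$, is a ring homomorphism commuting with Bocksteins. Recall also the ring $H^*(\Gamma,\mathbb{F}_\ell)$. If $x_0,\dots,x_r$ is any basis of $H^1(\Gamma,\mathbb{F}_\ell)$, it is the exterior algebra on the $x_i$ tensored with the polynomial ring on the $\beta x_i$ for $\ell$ odd, and it is $\mathbb{F}_2[x_0,\dots,x_r]$ with $\beta x_i=x_i^2$ for $\ell=2$. In both cases the $\beta x_i$ are algebraically independent, and $H^2(\Gamma,\mathbb{F}_\ell)$ is spanned by the products $x_ix_j$ and the classes $\beta x_i$.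

\begin{lemma}\label{lem:inj}
The map $H^i(\Gamma,\mathbb{F}_\ell)\to H^i(X_k,\mathbb{F}_\ell)$ is injective for $i\leq d$ and bijective for $i=1$. The group $H^2(X_k,\mathbb{F}_\ell)$ is spanned by the image of $H^2(\Gamma,\mathbb{F}_\ell)$ and $\rho c_1(M)$.
\end{lemma}

\begin{proof}
Take $\Lambda=\mathbb{F}_\ell$. By Lemma~\ref{lem:lefschetz}, for $j<d$ the row $E_2^{*,j}$ is zero if $j$ is odd and is $E_2^{*,0}\cdot h^{j/2}$ if $j$ is even. The class $h^{j/2}$ is the pullback of $\rho c_1(M)^{j/2}$, so it is a permanent cycle, and all differentials starting in row $0$ vanish. Suppose that $d_2,\dots,d_{m-1}$ vanish on the rows $j<d$. Then these rows of $E_m$ are quotients of the rows of $E_2$, their elements are products of an element of row $0$ with $h^{j/2}$, and $d_m$ kills them by the Leibniz rule. So all differentials starting in rows $j<d$ vanish. A differential $d_m$ into $E_m^{i,0}$ starts at $E_m^{i-m,m-1}$, where $m\leq i$, hence in a row $m-1\leq i-1$. It is zero if $i\leq d$. This gives $E_\infty^{i,0}=E_2^{i,0}$, which is the injectivity.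 The other claims follow from $E_2^{0,1}=E_2^{1,1}=0$ and $E_2^{0,2}=\mathbb{F}_\ell h$.
\end{proof}

The next two lemmas supply the two hypotheses of Corollary~\ref{cor:criterion} that concern $X_k$.

\begin{lemma}\label{lem:H3}
$H^3(X_k,\mathbb{Z}_\ell(2))$ is spanned by the classes $\mathrm{Bock}(x\cup y)$ with $x,y\in H^1(X_k,\mu_\ell)$, and $G$ acts trivially on it.
\end{lemma}

\begin{proof}
We first show that the group is killed by $\ell$. Since $d>3$, the rows $j=1$ and $j=3$ of the spectral sequence vanish, and $E_\infty^{1,2}\subseteq E_2^{1,2}$ because no differential enters the column $i=1$. This gives exact sequences, compatible in $\nu$,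
\[
H^3(\Gamma,\mathbb{Z}/\ell^\nu)\to H^3(X_k,\mathbb{Z}/\ell^\nu)\to\mathrm{Hom}(\Gamma,\mathbb{Z}/\ell^\nu\cdot h).
\]
A homomorphism $\Gamma\to\mathbb{Z}/\ell^{\nu+1}$ has values in $\ell^\nu\mathbb{Z}/\ell^{\nu+1}$, so the transition maps on the right are zero, and $H^3(X_k,\mathbb{Z}_\ell)$ is a quotient of $\varprojlim H^3(\Gamma,\mathbb{Z}/\ell^\nu)$. The cohomology of $\mathbb{Z}/\ell$ is computed by the complex $\mathbb{Z}\xrightarrow{0}\mathbb{Z}\xrightarrow{\ell}\mathbb{Z}\xrightarrow{0}\mathbb{Z}\xrightarrow{\ell}\cdots$, the direct sum of $\mathbb{Z}$ in degree $0$ and of two-term complexes $\mathbb{Z}\xrightarrow{\ell}\mathbb{Z}$, on which multiplication by $\ell$ is null-homotopic. The groups $H^*(\Gamma,\mathbb{Z}/\ell^\nu)$ are computed by the tensor product of $r+1$ copies of this complex and $\mathbb{Z}/\ell^\nu$. Every summand of it, except $\mathbb{Z}/\ell^\nu$ in degree $0$, has a two-term factor, so $\ell$ kills the cohomology in positive degrees.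

Consequently $\mathrm{Bock}\colon H^2(X_k,\mu_\ell^{\otimes2})\to H^3(X_k,\mathbb{Z}_\ell(2))$ is surjective. By Lemma~\ref{lem:inj} its source is spanned by products $x\cup y$, classes $\beta x=\rho\,\mathrm{Bock}(x)$, and $\rho c_1(M)$. The last two kinds lie in the image of $\rho$, which $\mathrm{Bock}$ kills. Finally, $\mathrm{Bock}$ and $\cup$ are $G$-equivariant, and $G$ acts trivially on $H^1(X_k,\mu_\ell)$ by Lemma~\ref{lem:torsion}.
\end{proof}

\begin{lemma}\label{lem:nonzero}
If $x,y\in H^1(X_k,\mu_\ell)$ are linearly independent and $\alpha=\mathrm{Bock}(x\cup y)$, then $Q_1\rho(\alpha)\neq0$.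
\end{lemma}

\begin{proof}
Put $u=\beta x$ and $v=\beta y$. Then $\rho(\alpha)=\beta(xy)=uy-xv$. By Lemma~\ref{lem:Q}, $Q_1(uy)=uv^\ell$ and $Q_1(xv)=u^\ell v$, so
\[
Q_1\rho(\alpha)=uv^\ell-u^\ell v\in H^{2\ell+2}(X_k,\mathbb{F}_\ell).
\]
By Lemma~\ref{lem:inj}, $x$ and $y$ come from linearly independent classes in $H^1(\Gamma,\mathbb{F}_\ell)$. Their Bocksteins are algebraically independent, so the corresponding element $uv^\ell-u^\ell v$ of $H^{2\ell+2}(\Gamma,\mathbb{F}_\ell)$ is nonzero. Its image in $H^{2\ell+2}(X_k,\mathbb{F}_\ell)$ is nonzero by Lemma~\ref{lem:inj}, because $2\ell+2\leq d$.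
\end{proof}

This is the only place where the full hypothesis $d\geq2\ell+2$ is used. Independence is necessary: $\mathrm{Bock}(x\cup x)=0$, since $x\cup x=0$ for $\ell$ odd and $x\cup x=\beta x$ for $\ell=2$. This is why $\Gamma$ has one factor for the twist and separate factors for the torsion bundles $L_{\mathbf{c}}$.

\section{The class of $z_{\mathbf{c}}$ and the proof of the theorem}\label{sec:proof}

The class $\rho c_1(L)\in H^2(X,\mu_\ell)$ restricts to $\ell\rho c_1(M)=0$ on $X_k$. By \eqref{eq:les} there is $x\in H^1(X_k,\mu_\ell)$ with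
\[
\rho c_1(L)=\partial(x).
\]
In view of \eqref{eq:frobM} one expects $x$ to be related to the class of $L_a$. We need only that $x$ lies outside the subspace $H_0\subset H^1(X_k,\mu_\ell)$ of classes of the bundles $L_{\mathbf{c}}$, and this can be tested on a cover of $X$ that kills $H_0$.

\begin{lemma}\label{lem:x}
$x\notin H_0$.
\end{lemma}

\begin{proof}
Let $\Gamma'=\mu_\ell(k)\times1\subset\Gamma$. The characters trivial on $\Gamma'$ are the $(0,\mathbf{c})$, so the $\Gamma'$-invariant part of $\pi_*\mathcal{O}_{Y_k}$ is the algebra $\bigoplus_{\mathbf{c}}\mathcal{O}(0,(0,\mathbf{c}))$. It descends to $X$, and its relative spectrum is a finite \'etale cover $f\colon X'\to X$ with $X'_k=Y_k/\Gamma'$. By Lemma~\ref{lem:torsion}, $f^*H_0=0$, $f^*L_a\neq0$, and every element of $\mathrm{Pic}(X'_k)[\ell]$ has the form $f^*L_\chi$, hence comes from $\mathrm{Pic}(X')$ and is fixed by $\varphi$.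

Suppose $x\in H_0$. Then $\rho c_1(f^*L)=f^*\partial(x)=\partial(f^*x)=0$ by Lemma~\ref{lem:compat}(c). Since $\mathrm{Pic}(X')/\ell$ injects into $H^2(X',\mu_\ell)$, we get $f^*L=\ell N$ with $N\in\mathrm{Pic}(X')$. Over $k$ we also have $f^*L=\ell f^*M$, so $N_k-f^*M$ is $\ell$-torsion and is fixed by $\varphi$. As $\varphi$ fixes $N_k$, it fixes $f^*M$. By \eqref{eq:frobM}, $f^*L_a=f^*(\varphi M-M)=0$, a contradiction.
\end{proof}

For $\mathbf{c}\in(\mathbb{Z}/\ell)^r$ choose, by Kummer theory, a class $y_{\mathbf{c}}\in H^1(X,\mu_\ell)$ mapping to $L_{\mathbf{c}}\in\mathrm{Pic}(X)[\ell]$. Its restriction $\bar y_{\mathbf{c}}$ to $X_k$ is the class of $L_{\mathbf{c}}$ in $H_0$.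

\begin{lemma}\label{lem:class}
Let $\alpha_{\mathbf{c}}=\mathrm{Bock}(x\cup\bar y_{\mathbf{c}})\in H^3(X_k,\mathbb{Z}_\ell(2))$. Then $\mathrm{cl}(z_{\mathbf{c}})=\pm\partial(\alpha_{\mathbf{c}})$ in $H^4(X,\mathbb{Z}_\ell(2))$.
\end{lemma}

\begin{proof}
Using in turn \eqref{eq:kummer}, \eqref{eq:bocklinear}, the definition of $x$, and parts (b) and (a) of Lemma~\ref{lem:compat}, we find
\begin{align*}
\mathrm{cl}(z_{\mathbf{c}})&=c_1(L)\cup\mathrm{Bock}(y_{\mathbf{c}})=\pm\mathrm{Bock}\bigl(\rho c_1(L)\cup y_{\mathbf{c}}\bigr)=\pm\mathrm{Bock}\bigl(\partial(x)\cup y_{\mathbf{c}}\bigr)\\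
&=\pm\mathrm{Bock}\,\partial(x\cup\bar y_{\mathbf{c}})=\pm\partial\,\mathrm{Bock}(x\cup\bar y_{\mathbf{c}}).\qedhere
\end{align*}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The variety $X$ of Section~\ref{sec:construction} is smooth and projective of dimension $d$, and geometrically connected by Lemma~\ref{lem:lefschetz}. By \eqref{eq:zK}, $\mathbf{c}\mapsto z_{\mathbf{c}}$ is a homomorphism into $\ker(CH^2(X)\to CH^2(X_K))$. Let $\mathbf{c}\neq0$. Then $\bar y_{\mathbf{c}}$ is a nonzero element of $H_0$ by Lemma~\ref{lem:torsion}, and $x\notin H_0$ by Lemma~\ref{lem:x}, so $x$ and $\bar y_{\mathbf{c}}$ are linearly independent. Lemma~\ref{lem:nonzero} gives $Q_1\rho(\alpha_{\mathbf{c}})\neq0$. By Lemmas~\ref{lem:H3} and~\ref{lem:class}, Corollary~\ref{cor:criterion} applies and yields $z_{\mathbf{c}}\notin A^2(X)$. This is the injectivity. The last assertions follow, because classes that vanish on $X_K$ lie in $CH^2(X)_{\overline{\mathbb{F}}\text{-alg}}$ and $CH^2(X)_{\mathrm{alg}}\subseteq A^2(X)$.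
\end{proof}

\section{Base change and higher codimension}\label{sec:complements}

Keep $X$ and $z_{\mathbf{c}}$ as above, and let $\mathbf{c}\neq0$.

\begin{proposition}\label{prop:basechange}
Let $\mathbb{F}'/\mathbb{F}$ be a finite extension. Then $(z_{\mathbf{c}})_{\mathbb{F}'}$ is algebraically trivial over $\mathbb{F}'$ if and only if $\ell$ divides $[\mathbb{F}':\mathbb{F}]$.
\end{proposition}

\begin{proof}
If $\ell\mid[\mathbb{F}':\mathbb{F}]$, then $K\subseteq\mathbb{F}'$ and the class is zero by \eqref{eq:zK}. Conversely, if the class is algebraically trivial over $\mathbb{F}'$, it lies in $A^2(X_{\mathbb{F}'})$, so $[\mathbb{F}':\mathbb{F}]\,z_{\mathbf{c}}\in A^2(X)$ by Lemma~\ref{lem:A}(c). By Theorem~\ref{thm:main}, $z_{\mathbf{c}}$ has order exactly $\ell$ in $CH^2(X)/A^2(X)$.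
\end{proof}

\begin{proposition}\label{prop:codim}
Let $i\geq2$ and $m\geq i-2$. Let $\mathrm{pr}\colon X\times\mathbb{P}^m\to X$ be the projection and $h\in CH^1(X\times\mathbb{P}^m)$ the hyperplane class of $\mathbb{P}^m$. The class $\mathrm{pr}^*z_{\mathbf{c}}\cdot h^{i-2}\in CH^i(X\times\mathbb{P}^m)$ vanishes over $K$ and is not algebraically trivial over $\mathbb{F}$.
\end{proposition}

\begin{proof}
The first claim follows from \eqref{eq:zK}. Consider $\psi\colon CH^i(X\times\mathbb{P}^m)\to CH^2(X)$, $\psi(v)=\mathrm{pr}_*(v\cdot h^{m-i+2})$. For a family $(T,W)$ on $X\times\mathbb{P}^m$ put $W'=(\mathrm{id}_T\times\mathrm{pr})_*(W\cdot h^{m-i+2})\in CH^2(T\times X)$. The pullback $i_t^*$ is multiplicative and commutes with the proper pushforward along $\mathrm{pr}$, so the projection formula gives $W'_*(t)=\psi(W_*(t))$. Hence $\psi$ maps $A^i(X\times\mathbb{P}^m)$ into $A^2(X)$. But $\psi(\mathrm{pr}^*z_{\mathbf{c}}\cdot h^{i-2})=z_{\mathbf{c}}\cdot\mathrm{pr}_*(h^m)=z_{\mathbf{c}}\notin A^2(X)$. So the class is not in $A^i(X\times\mathbb{P}^m)$,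 which contains the algebraically trivial classes.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Epstein}
Epstein, \emph{Steenrod operations in homological algebra}, Invent. Math., 1966.

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Poonen}
Poonen, \emph{Bertini theorems over finite fields}, Ann. of Math., 2004.

\bibitem{SS}
Federico Scavia, Fumiaki Suzuki, \emph{Two coniveau filtrations and algebraic equivalence over finite fields}, arXiv:2304.08560 (2023).

\bibitem{SGA6}
SGA 6.

\end{thebibliography}
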